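\title{The Giant Component of the Hyperbolic Random Graph\\ at the Critical Point}

\begin{abstract}
In the KPKVB random graph $G(N;\alpha,\nu)$ on the hyperbolic plane, the fraction of vertices in the largest component converges to a constant $c(\alpha,\nu)$. On the line $\alpha=1$ there is a critical value $\nu_c$ such that $c(1,\nu)=0$ for $\nu<\nu_c$ and $c(1,\nu)>0$ for $\nu>\nu_c$. We prove the conjecture of Fountoulakis and M\"uller that $c(1,\nu_c)>0$, and we show that $\nu_c=\sqrt2\,\pi$. The proof reduces the question to a scale-invariant graph on a Poisson process of density $\lambda=\nu/\pi$ in a half-plane. The probability that no edge passes over a given abscissa inside a window of width $L$ is $L^{-a(\lambda)}$ up to constant factors, with $a$ continuous, and the graph percolates exactly when $a(\lambda)\ge1$. An explicit harmonic function for the lower envelope of a Poisson family of lines gives $a(\sqrt2)=1$.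
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

In the hyperbolic plane of curvature $-1$, the distance between the points with polar coordinates $(r,\theta)$ and $(r',\theta')$ is given by the hyperbolic law of cosines, which we write in the form
\begin{equation}\label{eq:cosine}
\cosh(\mathrm{dist})=\cosh(r-r')+2\sin^2\Big(\frac{\theta-\theta'}{2}\Big)\sinh r\,\sinh r' .
\end{equation}
Fix $\alpha,\nu>0$. The KPKVB model $G(N;\alpha,\nu)$ (Krioukov et al.) is the following random graph. Put $R=2\log(N/\nu)$ and place $N$ points independently in the disc $\mathcal D_R$ of radius $R$ around the origin, each with $\theta$ uniform on $(-\pi,\pi]$ and, independently, $r$ of density $\alpha\sinh(\alpha r)/(\cosh(\alpha R)-1)$ on $[0,R]$. Two points are joined by an edge if and only if their distance is at most $R$. Since the area element is $\sinh r\,dr\,d\theta$, the case $\alpha=1$ is that of points uniformly distributed in the disc; larger values of $\alpha$ push the points toward the boundary, where they have few neighbors. The parameter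 $\nu$ controls how crowded the disc is.

Let $\mathcal C_{(1)}$ and $\mathcal C_{(2)}$ be the largest and second largest components, ties being broken by the labels of the vertices. We quote the following facts from Fountoulakis and M\"uller~\cite{FM}. For all $\alpha,\nu>0$ there is a constant $c=c(\alpha,\nu)$ such that $|\mathcal C_{(1)}|/N\to c$ and $|\mathcal C_{(2)}|/N\to0$ in probability as $N\to\infty$. Moreover:
\begin{itemize}
\item[(i)] if $\alpha>1$ then $c=0$;
\item[(ii)] if $\alpha<1$ then $c>0$;
\item[(iii)] there is a critical value $0<\nu_c<\infty$ such that, for $\alpha=1$, $c=0$ if $\nu<\nu_c$ and $c>0$ if $\nu>\nu_c$;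
\item[(iv)] $c=1$ if and only if $\alpha\le\frac12$;
\item[(v)] $c$ is continuous on $(0,\infty)^2\setminus(\{1\}\times[\nu_c,\infty))$, and every point of $\{1\}\times(\nu_c,\infty)$ is a point of discontinuity;
\item[(vi)] $c$ is strictly decreasing in $\alpha$ on $(\frac12,1)\times(0,\infty)$ and strictly increasing in $\nu$ on $((\frac12,1)\times(0,\infty))\cup(\{1\}\times(\nu_c,\infty))$.
\end{itemize}
These statements decide whether there is a component of linear size for every pair $(\alpha,\nu)$ except $(1,\nu_c)$. It is conjectured in~\cite{FM} that $c(1,\nu_c)>0$. We prove this conjecture and compute $\nu_c$. Of the facts above we use only the convergence of $|\mathcal C_{(1)}|/N$, statement (iii) and statement (v).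

\subsection{The half-plane graph}

Almost all vertices lie within bounded distance of the boundary of $\mathcal D_R$, and the natural coordinates there are
\begin{equation}\label{eq:coords}
x=\tfrac12e^{R/2}\theta,\qquad h=e^{R-r}.
\end{equation}
We call $x$ the \emph{abscissa} and $h\ge1$ the \emph{height}. As $e^{R/2}=N/\nu$, the abscissae range over an interval of length $\pi N/\nu$, so there are $\lambda=\nu/\pi$ vertices per unit length, and the probability that a height exceeds a fixed $s\ge1$ tends to $s^{-\alpha}$. For bounded $x,x',h,h'$ we have $\sin^2((\theta-\theta')/2)\approx e^{-R}(x-x')^2$ and $\sinh r\sinh r'\approx e^{2R}/(4hh')$, so by \eqref{eq:cosine} the condition $\mathrm{dist}\le R$ becomes $|x-x'|\le\sqrt{hh'}$ in the limit. This rule is invariant under the dilations $(x,h)\mapsto(x/\sigma,h/\sigma)$, which multiply the limiting intensity $\lambda\alpha h^{-1-\alpha}\,dx\,dh$ by $\sigma^{1-\alpha}$. Seen from far away, the picture thus gets denser when $\alpha<1$ and sparser when $\alpha>1$, in agreement with (i) and (ii). For $\alpha=1$ it looks the same at every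 scale, and the density $\lambda$ has to decide.

This leads to the following definition. For $\lambda>0$ let $\mathcal P=\mathcal P_\lambda$ be a Poisson process on $\mathbb R\times[1,\infty)$ with intensity $\lambda h^{-2}\,dx\,dh$, and let $\Gamma=\Gamma_\lambda$ be the graph with vertex set $\mathcal P$ and
\[
(x,h)\sim(x',h')\iff|x-x'|\le\sqrt{hh'} .
\]
A strip of width one contains a Poisson number of points with mean $\lambda$, and their heights satisfy $\mathbb P(h\ge s)=\min(1,1/s)$. An extra point of height $h$ has on average $\lambda\int_1^\infty2\sqrt{hh'}\,h'^{-2}\,dh'=4\lambda\sqrt h$ neighbors. We say that $\Gamma_\lambda$ \emph{percolates} if it almost surely has an infinite component. The existence of an infinite component has probability $0$ or $1$; see (P5) in Section~\ref{sec:tools}.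

For $I\subset\mathbb R$ let $\Gamma[I]$ be the subgraph induced by the points with abscissa in $I$. For $I,J\subset\mathbb R$, an \emph{$I$--$J$ edge} is an edge between a point with abscissa in $I$ and a point with abscissa in $J$. An edge \emph{passes over} $t\in\mathbb R$ if $t$ lies strictly between the abscissae of its endpoints. If $W$ is an interval and $t\in W$, we call $t$ a \emph{cut in $W$} if no edge of $\Gamma[W]$ passes over $t$. A cut in $W$ is also a cut in every subinterval of $W$ that contains it. The central quantity of the paper is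
\[
g(L)=g_\lambda(L)=\mathbb P\big(0\text{ is a cut in }(-L,L)\big)=\mathbb P\big(\text{there is no }(-L,0)\text{--}(0,L)\text{ edge}\big),\qquad L>0 .
\]

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a continuous nondecreasing function $a:(0,\infty)\to[0,\infty)$ such that $e^{-4\lambda}L^{-a(\lambda)}\le g_\lambda(L)\le e^{4\lambda}L^{-a(\lambda)}$ for all $L\ge1$. Moreover,
\[
c(1,\nu)>0\iff\Gamma_{\nu/\pi}\text{ percolates}\iff a(\nu/\pi)\ge1 .
\]
Hence $\{\nu:c(1,\nu)>0\}$ is closed in $(0,\infty)$, and $c(1,\nu_c)>0$.
\end{theorem}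

\begin{theorem}\label{thm:value}
The function $a$ is strictly increasing and $a(\sqrt2)=1$. Hence $\nu_c=\sqrt2\,\pi$, $c(1,\nu)=0$ for $\nu<\sqrt2\,\pi$, and $c(1,\nu)>0$ for $\nu\ge\sqrt2\,\pi$. The set of discontinuity points of $c$ is exactly $\{1\}\times[\sqrt2\,\pi,\infty)$.
\end{theorem}

The conjecture thus follows from two facts: the exponent $a$ is continuous, and the borderline value $a=1$ falls on the percolating side. Section~\ref{sec:toy} explains the second fact in a model where everything can be computed by hand. After the tools of Section~\ref{sec:tools}, Section~\ref{sec:exponent} constructs $a$, Sections~\ref{sec:sub} and~\ref{sec:super} treat the cases $a<1$ and $a\ge1$, and Section~\ref{sec:transfer} returns to the hyperbolic disc and completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:value} proves Theorem~\ref{thm:value}.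

\section{A model case: covering the line by random intervals}\label{sec:toy}

Cuts are the obstruction to percolation: if an interval has a cut at each end, nothing inside it is joined to the outside. Among the integers in $[0,m)$, the expected number of cuts in a window of width comparable to $m$ is of order $m^{1-a}$. For $a>1$ this tends to $0$, and for $a<1$ it tends to infinity. For $a=1$ it is of order one at every scale $m=2^k$. One would then guess that each scale produces cuts with probability bounded below and that there is no infinite component at the critical point, just as a critical branching process dies out. The guess is wrong because cuts come in clusters. We show this in a model in which the edges are replaced by independent intervals.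

Fix $a>0$ and an integer $m\ge2$. Take a Poisson process of pairs $(x,h)\in\mathbb R\times[1,m]$ with intensity $ah^{-2}\,dx\,dh$, and attach to $(x,h)$ the interval $(x,x+h)$. A point $t$ is \emph{uncovered} if it lies in none of these intervals. An interval of length $h$ covers $t$ when $x\in(t-h,t)$, so
\[
\mathbb P(t\text{ uncovered})=\exp\Big(-a\int_1^mh\cdot h^{-2}\,dh\Big)=m^{-a}.
\]
If $t$ is uncovered, only intervals with $x\in[t,t+d)$ can cover $t+d$. These are independent of the intervals with $x<t$, and none of them covers $t+d$ with probability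
\[
\kappa(d)=\exp\Big(-a\int_1^m\min(h,d)\,h^{-2}\,dh\Big)=\exp\big(-a(\log d+1-d/m)\big)\quad(1\le d\le m),
\]
while $\kappa(d)=m^{-a}$ for $d\ge m$. In particular $e^{-a}d^{-a}\le\kappa(d)\le d^{-a}$ for $1\le d\le m$. Let $X$ be the number of uncovered integers in $[0,2m)$, so that $\mathbb EX=2m^{1-a}$.

\emph{The case $a<1$.} Here $\sum_{d=1}^{2m-1}\kappa(d)\le m^{1-a}/(1-a)+m^{1-a}$, so $\mathbb EX^2\le\mathbb EX\,(1+2\sum_d\kappa(d))\le C(a)\,m^{2-2a}$. By the Cauchy--Schwarz inequality $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2$, which is bounded below uniformly in $m$.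

\emph{The case $a=1$.} Let $T$ be the first uncovered integer in $[0,m)$, with $T=\infty$ if there is none. The event $\{T=t\}$ is determined by the intervals with $x<t$, so $\mathbb P(T=t,\ t+d\text{ uncovered})=\mathbb P(T=t)\kappa(d)$. Summing over $t$ and over $0\le d<m$,
\[
2=\mathbb EX\ge\mathbb P(T<\infty)\sum_{d=1}^{m-1}\frac{e^{-1}}d\ge\mathbb P(T<\infty)\,e^{-1}\log m ,
\]
and therefore $\mathbb P(T<\infty)\le2e/\log m$. The mean number of uncovered integers is $2$, but one of them brings about $\log m$ others with it, so that with probability tending to one there is none in $[0,m)$.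

Along the scales $m=2^k$ this bound is of order $1/k$, which is not summable. The second idea is that a bounded component of diameter about $2^k$ needs a cut at \emph{both} ends. The two ends are far apart, the two cuts cost independently, and the resulting bound $1/k^2$ is summable.

Three features of $\Gamma_\lambda$ are absent from this model. First, edges are dependent, since a high point carries many of them. The product of two independent heights exceeds $s\ge1$ with probability $\int_1^s(h/s)h^{-2}\,dh+1/s=(1+\log s)/s$, so the expected number of edges over $0$ with length in $[1,L]$ is $\lambda^2\int_1^Lu\cdot(1+2\log u)u^{-2}\,du=\lambda^2(\log L+\log^2L)$. If the edges were independent, $g(L)$ would decay faster than any power of $L$. The exponent $a(\lambda)$ is therefore not given by a first-moment computation, and we obtain it from scale invariance and a correlation inequality. Second, the argument at $a=1$ needs $g(L)$ up to constant factors: a behavior such as $L^{-1}e^{\sqrt{\log L}}$ would turn the ratio $m\,g(m)/\int_1^mg$, which bounds the probability of a cut, into a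 quantity of order $(\log m)^{-1/2}$, whose square is not summable along $m=2^k$. Third, two intervals that overlap are connected by definition, whereas two edges that overlap need a geometric reason to lie in one component. Lemma~\ref{lem:crossing} supplies it.

\section{Tools}\label{sec:tools}

\subsection{Poisson processes}

Let $\mathcal P$ be a Poisson process with $\sigma$-finite intensity measure $\mu$: the number of points in $B$ is Poisson with mean $\mu(B)$, and the numbers in disjoint sets are independent. We use the following standard facts.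
\begin{itemize}
\item[(P1)] The restrictions of $\mathcal P$ to disjoint sets are independent. The set $B$ contains no point with probability $e^{-\mu(B)}$ and some point with probability at most $\mu(B)$. If $0<\mu(B)<\infty$, then given their number the points in $B$ are i.i.d.\ with law $\mu(\cdot\cap B)/\mu(B)$.
\item[(P2)] The image of $\mathcal P$ under an injective change of coordinates is a Poisson process whose intensity is the image of $\mu$. The union of independent Poisson processes with intensities $\mu_1,\mu_2$ is a Poisson process with intensity $\mu_1+\mu_2$.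
\item[(P3)] \emph{Mecke formula} \cite[Theorem~4.1]{LP}: $\mathbb E\sum_{p\in\mathcal P}\Xi(p,\mathcal P)=\int\mathbb E\,\Xi(p,\mathcal P\cup\{p\})\,\mu(dp)$ for measurable $\Xi\ge0$. Applied twice, it shows that the expected number of ordered pairs of distinct points in a set $B$ of pairs is $(\mu\otimes\mu)(B)$.
\item[(P4)] \emph{Harris--FKG inequality} \cite[Theorem~20.4]{LP}. A function of the configuration is \emph{increasing} if it does not decrease when points are added, and \emph{decreasing} if its negative is increasing; an event is increasing or decreasing if its indicator is. Square-integrable functions that are both increasing, or both decreasing, are nonnegatively correlated. Consequently an increasing and a decreasing function are nonpositively correlated, and $\mathbb P(A_1\cap\dots\cap A_n)\ge\prod_i\mathbb P(A_i)$ for decreasing events, because intersections of decreasing events are decreasing. So are unions.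
\item[(P5)] For $\mathcal P=\mathcal P_\lambda$, an event $A$ invariant under translations in $x$ has probability $0$ or $1$. Indeed, approximate $A$ within $\eta$ by an event $A'$ depending on a bounded strip and let $A''$ be a translate of $A'$ depending on a disjoint strip; then $|\mathbb P(A)-\mathbb P(A')^2|=|\mathbb P(A\cap A)-\mathbb P(A'\cap A'')|\le2\eta$, so $\mathbb P(A)=\mathbb P(A)^2$.
\end{itemize}
For $\mathcal P_\lambda$ and a measurable function $s(\cdot)>0$ on a set $I\subset\mathbb R$, the expected number of points with $x\in I$ and $h\ge s(x)$ is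
\begin{equation}\label{eq:above}
\lambda\int_I\min\big(1,1/s(x)\big)\,dx .
\end{equation}
The events ``there is no $I$--$J$ edge'', ``$t$ is a cut in $W$'' and ``there is no point in $B$'' are decreasing. The law of $\Gamma_\lambda$ is invariant under translations and reflections in $x$. We ignore null events throughout: two points with the same abscissa, equality in the edge rule, points at a prescribed abscissa, infinitely many points in a bounded strip.

\begin{lemma}[Scaling]\label{lem:scaling}
For $\sigma>0$ the map $(x,h)\mapsto(x/\sigma,h/\sigma)$ preserves the edge rule and maps $\mathcal P_\lambda$ to a Poisson process with intensity $\lambda h^{-2}\,dx\,dh$ on $\mathbb R\times[1/\sigma,\infty)$. If $\sigma\ge1$, the restriction of the image to heights $\ge1$ has the law of $\mathcal P_\lambda$.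
\end{lemma}

\begin{proof}
Both sides of $|x-x'|\le\sqrt{hh'}$ are divided by $\sigma$, and $h^{-2}\,dx\,dh$ is unchanged when $x$ and $h$ are multiplied by the same factor. Apply (P2) and (P1).
\end{proof}

This lemma is where $\alpha=1$ enters the analysis of $\Gamma$.

\subsection{Crossing edges and long edges}

\begin{lemma}[Crossing]\label{lem:crossing}
Let $p_i=(x_i,h_i)$, $1\le i\le4$, with $x_1<x_3<x_2<x_4$, $p_1\sim p_2$ and $p_3\sim p_4$. Then $p_1\sim p_3$ or $p_2\sim p_4$. In particular the four points lie in one component of every induced subgraph that contains them.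
\end{lemma}

\begin{proof}
If neither edge is present, then
\[
(x_3-x_1)(x_4-x_2)>\sqrt{h_1h_3}\sqrt{h_2h_4}=\sqrt{h_1h_2}\sqrt{h_3h_4}\ge(x_2-x_1)(x_4-x_3).
\]
This is impossible, since $x_3-x_1<x_2-x_1$ and $x_4-x_2<x_4-x_3$.
\end{proof}

The product form of the edge rule is what makes the middle equality hold. Without the lemma, finite components could interleave along the line without producing any cut. With it, a finite component seals off the interval that it spans.

\begin{lemma}\label{lem:sealed}
Let $C$ be a finite component of $\Gamma$ with at least two vertices, and let $x_-<x_+$ be its smallest and largest abscissae. Then no edge joins a vertex with abscissa in $[x_-,x_+]$ to a vertex with abscissa outside $[x_-,x_+]$.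
\end{lemma}

\begin{proof}
Suppose that $p\sim z$ with $x_p\in[x_-,x_+]$ and, by reflection symmetry, $x_z>x_+$. Then $z\notin C$, so $p\notin C$, and $x_p$ differs from all abscissae of $C$; in particular $x_-<x_p<x_+$. A path in $C$ from the vertex at $x_-$ to the vertex at $x_+$ contains an edge $u\sim u'$ with $x_u<x_p<x_{u'}\le x_+<x_z$. Lemma~\ref{lem:crossing} applied to the edges $uu'$ and $pz$ gives $p\in C$, a contradiction.
\end{proof}

\begin{lemma}[Long edges]\label{lem:long}
Let $\beta=(1-e^{-\lambda/4})^2>0$. Then $g(2^n)\le(1-\beta)^n$ for integers $n\ge1$, and almost surely arbitrarily long edges pass over $0$.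
\end{lemma}

\begin{proof}
For $j\ge0$ consider the event that each of $(-2^{j+1},-2^j)$ and $(2^j,2^{j+1})$ contains a point of height at least $2^{j+2}$. By \eqref{eq:above} each interval contains a Poisson number of such points with mean $\lambda2^j/2^{j+2}=\lambda/4$, so the event has probability $\beta$, and these events are independent over $j$. Two such points are at distance between $2^{j+1}$ and $2^{j+2}\le\sqrt{hh'}$, hence adjacent. The events with $0\le j<n$ each produce a $(-2^n,0)$--$(0,2^n)$ edge, which gives the first claim; the second Borel--Cantelli lemma gives the other.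
\end{proof}

So no fixed point is a cut in $\mathbb R$, whatever the value of $\lambda$. This is why cuts are always considered in windows.

\section{The cut exponent}\label{sec:exponent}

A cut at $0$ in $(-L_1L_2,L_1L_2)$ forbids edges at the scales from $1$ to $L_1$ and at the scales from $L_1$ to $L_1L_2$. By scaling the second range looks like the range from $1$ to $L_2$, so $g$ should be multiplicative up to bounded factors. The upper bound comes from independence, the lower bound from the FKG inequality.

\begin{lemma}\label{lem:quasi}
For $d\ge1$ and $L\ge1$,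
\begin{equation}\label{eq:annulus}
\mathbb P\big(\text{no }(-Ld,-d)\text{--}(d,Ld)\text{ edge}\big)\le e^{2\lambda}g(L).
\end{equation}
For $L_1,L_2\ge1$,
\begin{equation}\label{eq:quasi}
e^{-4\lambda}g(L_1)g(L_2)\le g(L_1L_2)\le e^{2\lambda}g(L_1)g(L_2).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:scaling} with $\sigma=d$, the left side of \eqref{eq:annulus} is the probability of no $(-L,-1)$--$(1,L)$ edge in the process with heights $\ge1/d$. Discarding the points of height below $1$ can only remove edges, so it is at most $\gamma:=\mathbb P(\text{no }(-L,-1)\text{--}(1,L)\text{ edge in }\Gamma)$. If there is no such edge and, independently, no point with abscissa in $(-1,1)$, then $0$ is a cut in $(-L,L)$. Hence $g(L)\ge\gamma e^{-2\lambda}$, which is \eqref{eq:annulus}.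

If $0$ is a cut in $(-L_1L_2,L_1L_2)$, then there is no $(-L_1,0)$--$(0,L_1)$ edge and no $(-L_1L_2,-L_1)$--$(L_1,L_1L_2)$ edge. These events depend on disjoint strips, so \eqref{eq:annulus} with $d=L_1$ gives the upper bound in \eqref{eq:quasi}.

For the lower bound scale by $\sigma=L_1$, so that the window is $(-L_2,L_2)$ and heights are $\ge1/L_1$. Consider three decreasing events of the scaled process:
\begin{itemize}
\item $A_1$: there is no $(-1,0)$--$(0,1)$ edge; its probability is $g(L_1)$;
\item $A_2$: there is no $(-L_2,0)$--$(0,L_2)$ edge with both heights $\ge1$; its probability is $g(L_2)$;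
\item $A_3$: no point has $h>\max(1,x^2)$; its probability is $\exp(-\lambda\int_{\mathbb R}\min(1,x^{-2})\,dx)=e^{-4\lambda}$.
\end{itemize}
The event $A_3$ removes the mixed edges. Indeed, on $A_1\cap A_2$ an edge $(x,h)\sim(x',h')$ of the window over $0$ has $\max(|x|,|x'|)\ge1$ and one height below $1$, say $h<1$. Then $h'>hh'\ge(|x|+|x'|)^2\ge\max(1,x'^2)$, which $A_3$ forbids. By (P4), $g(L_1L_2)\ge\mathbb P(A_1\cap A_2\cap A_3)\ge e^{-4\lambda}g(L_1)g(L_2)$.
\end{proof}

\begin{proposition}\label{prop:exponent}
For each $\lambda>0$ there is $a=a(\lambda)\in[0,\infty)$ with $e^{-4\lambda}L^{-a}\le g(L)\le e^{4\lambda}L^{-a}$ for $L\ge1$. The upper bound holds for all $L>0$. The function $a$ is continuous and nondecreasing.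
\end{proposition}

\begin{proof}
Let $\varphi(s)=\log g(e^s)$ for $s\ge0$. It is finite because $g(L)\ge e^{-2\lambda L}$, the probability of an empty window, and it is nonincreasing. By \eqref{eq:quasi},
\begin{equation}\label{eq:almostadd}
|\varphi(s+t)-\varphi(s)-\varphi(t)|\le4\lambda\qquad(s,t\ge0).
\end{equation}
An almost additive function is within bounded distance of an additive one, as follows. Taking both arguments in \eqref{eq:almostadd} equal to $2^ns$ gives $|2^{-n-1}\varphi(2^{n+1}s)-2^{-n}\varphi(2^ns)|\le4\lambda\,2^{-n-1}$. Hence $\bar\varphi(s)=\lim_n2^{-n}\varphi(2^ns)$ exists, and summing over $n\ge0$ gives $|\bar\varphi(s)-\varphi(s)|\le4\lambda$. Applying \eqref{eq:almostadd} to $2^ns,2^nt$, dividing by $2^n$ and letting $n\to\infty$ shows that $\bar\varphi(s+t)=\bar\varphi(s)+\bar\varphi(t)$. Also $\bar\varphi$ is nonincreasing. Additivity gives $\bar\varphi(s)=s\bar\varphi(1)$ for rational $s\ge0$, and monotonicity extends this to all $s\ge0$. So $\bar\varphi(s)=-as$ with $a=-\bar\varphi(1)\in[0,\infty)$, which is the two-sided bound. For $L<1$ we have $g(L)\le1\le L^{-a}$.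

Now let $\lambda$ vary. Conditioning on the number of points in $(-L,L)$ gives
\[
g_\lambda(L)=\sum_{n\ge0}e^{-2L\lambda}\frac{(2L\lambda)^n}{n!}\,\gamma_n ,
\]
where $\gamma_n\in[0,1]$, the probability of a cut for $n$ i.i.d.\ points, does not depend on $\lambda$. So $g_\lambda(L)$ is continuous in $\lambda$. It is nonincreasing in $\lambda$ because, by (P2), $\mathcal P_{\lambda'}$ can be realized as a superset of $\mathcal P_\lambda$ for $\lambda'>\lambda$. Since $|a(\lambda)+\varphi_\lambda(s)/s|\le4\lambda/s$, the function $a$ is the locally uniform limit, as $s\to\infty$, of the continuous nondecreasing functions $\lambda\mapsto-\varphi_\lambda(s)/s$.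
\end{proof}

We also need windows that are unbounded on one side. This costs only a constant factor.

\begin{lemma}\label{lem:onesided}
Let $f(L)=\mathbb P(0\text{ is a cut in }(-L,\infty))$ for $L>0$, and $f(0)=1$. Then $f$ is nonincreasing, and $f(L)\ge e^{-2\lambda}g(L)$ for $L\ge1$.
\end{lemma}

\begin{proof}
Monotonicity holds because a cut in a window is a cut in a smaller window. By (P4), $f(L)\ge g(L)\,\mathbb P(\text{no }(-L,0)\text{--}[L,\infty)\text{ edge})$. Suppose that no point in $(-L,0)$ has $h>L$ and no point with $x'\ge L$ has $h'\ge x'^2/L$. Then for such a pair of points $hh'<x'^2<(x'-x)^2$, so there is no edge. The two conditions are independent, and by \eqref{eq:above} they have probabilities $e^{-\lambda}$ and $\exp(-\lambda\int_L^\infty Lx^{-2}\,dx)=e^{-\lambda}$.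
\end{proof}

\section{No percolation when $a<1$}\label{sec:sub}

\begin{proposition}\label{prop:sub}
If $a(\lambda)<1$, then $\Gamma_\lambda$ does not percolate.
\end{proposition}

\begin{proof}
Write $a=a(\lambda)$. We show that, with probability bounded below uniformly in the integer $S\ge1$, some bounded interval containing $(-S,S)$ has no edge to its complement.

\emph{Step 1: a cut in a bounded window.} For integers $n\in[S,2S)$ let $D_n$ be the event that $n$ is a cut in $(0,3S)$, and let $X=\sum_n\mathbf 1_{D_n}$. Since $(n-S,n+S)\subset(0,3S)\subset(n-3S,n+3S)$, we have $g(3S)\le\mathbb P(D_n)\le g(S)$, so Proposition~\ref{prop:exponent} gives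
\[
e^{-4\lambda}3^{-a}S^{1-a}\le\mathbb EX\le e^{4\lambda}S^{1-a}.
\]
For the second moment take $n$ and $n+d$ in $[S,2S)$ with $d\ge1$. Below scale $d$ the two cuts are separate constraints; above scale $d$ they act as a single cut. To make this precise let $z=n+d/2$. The event $D_n\cap D_{n+d}$ implies:
\begin{itemize}
\item $n$ is a cut in $(n-\frac d2,n+\frac d2)$;
\item $n+d$ is a cut in $(n+\frac d2,n+\frac{3d}2)$;
\item if $d<S/2$, there is no $(z-\frac S2,z-d)$--$(z+d,z+\frac S2)$ edge.
\end{itemize}
All these intervals lie in $(0,3S)$, because $d<S$ and $S\le n<z<n+d<2S$; and an edge as in the third item passes over $n$. Since $z-d=n-\frac d2$ and $z+d=n+\frac{3d}2$, the three events depend on disjoint strips and are independent. Each of the first two has probability $g(d/2)\le e^{4\lambda}(d/2)^{-a}$. By \eqref{eq:annulus} with $L=S/2d$ the third has probability at most $e^{6\lambda}(S/2d)^{-a}$; when $d\ge S/2$ this number is at least $1$ and may be inserted for free. Thus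
\[
\mathbb P(D_n\cap D_{n+d})\le e^{8\lambda}(d/2)^{-2a}\,e^{6\lambda}(S/2d)^{-a}=e^{14\lambda}8^a\,d^{-a}S^{-a},
\]
the analogue of $m^{-a}\kappa(d)$ in Section~\ref{sec:toy}. Now we use $a<1$: it gives $\sum_{d=1}^{S-1}d^{-a}\le\int_0^Su^{-a}\,du=S^{1-a}/(1-a)$ and $S^{1-a}\le S^{2-2a}$. Therefore
\[
\mathbb EX^2\le\mathbb EX+2S\sum_{d=1}^{S-1}e^{14\lambda}8^ad^{-a}S^{-a}\le\Big(e^{4\lambda}+\frac{2e^{14\lambda}8^a}{1-a}\Big)S^{2-2a},
\]
and $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2\ge c_1$ for a constant $c_1=c_1(\lambda)>0$.

\emph{Step 2: enlarging the window.} Let $\mathcal K_S$ be the event that no point in $(-2S,3S)$ has $h>S$ and no point with $x\ge3S$ has $h\ge(x-2S)^2/S$. By \eqref{eq:above}, $\mathbb P(\mathcal K_S)=e^{-5\lambda}\exp(-\lambda\int_{3S}^\infty S(x-2S)^{-2}\,dx)=e^{-6\lambda}$. On $\mathcal K_S$ there is no $(-2S,0]$--$(S,3S)$ edge, since the distance exceeds $S$ while $hh'\le S^2$, and no $(-2S,2S)$--$[3S,\infty)$ edge, since $hh'<(x'-2S)^2<(x'-x)^2$. So on $D_n\cap\mathcal K_S$ the integer $n$ is a cut in $(-2S,\infty)$. Let $E_S^+$ be the event that some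 integer $n\in[S,2S)$ is a cut in $(-2S,\infty)$. As $\{X>0\}$ and $\mathcal K_S$ are decreasing, (P4) gives $\mathbb P(E_S^+)\ge c_1e^{-6\lambda}$.

\emph{Step 3: both sides.} Let $E_S^-$ be the mirror event that some integer $n'\in(-2S,-S]$ is a cut in $(-\infty,2S)$. It has the same probability, and both events are decreasing, so $\mathbb P(E_S^-\cap E_S^+)\ge c_2:=(c_1e^{-6\lambda})^2$. On $E_S^-\cap E_S^+$ the interval $(n',n)\supset(-S,S)$ has no edge to its complement: an edge from $(n',n)$ to the right passes over $n$ inside $(-2S,\infty)$, and an edge to the left passes over $n'$ inside $(-\infty,2S)$.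

\emph{Step 4: conclusion.} The event that $E_S^-\cap E_S^+$ occurs for infinitely many $S$ is the decreasing intersection over $S_0$ of the events $\bigcup_{S\ge S_0}(E_S^-\cap E_S^+)$, so it has probability at least $c_2$. On it every component is finite: a component meets $(-S,S)$ for all large $S$, hence is contained in a bounded interval $(n',n)$. So an infinite component exists with probability at most $1-c_2<1$, and by (P5) with probability $0$.
\end{proof}

\section{Percolation when $a\ge1$}\label{sec:super}

We first carry the clustering argument of Section~\ref{sec:toy} over to $\Gamma$. Two things change. The ends of a component are not integers, so cuts at all real positions must be controlled; we use finer and finer grids. And the points to the right of a cut at $t$ are no longer independent of the event that $t$ is a cut; but the conditioning only removes points, which helps later cuts.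

\begin{lemma}\label{lem:rare}
For $m\ge2$ let $\chi(m)$ be the probability that some $t\in(0,m)$ that is not the abscissa of a point is a cut in $(-2m,3m)$. If $a(\lambda)\ge1$, then $\chi(m)\le2e^{10\lambda}/\log m$.
\end{lemma}

\begin{proof}
Let $D_t$ be the event that $t$ is a cut in $(-2m,3m)$. Fix $j\ge0$, put $\epsilon=2^{-j}m$ and call $\epsilon\mathbb Z$ the grid. Let $T$ be the smallest grid point $t\in[0,m)$ for which $D_t$ holds, with $T=\infty$ if there is none.

For a grid point $t\in[0,m)$ let $E_t$ be the event that for every grid point $s\in[0,t)$ there is a $(-2m,s)$--$(s,t)$ edge. We claim that $\{T=t\}=D_t\cap E_t$. If $T=t$ and $s<t$ is a grid point in $[0,t)$, some edge of the window passes over $s$; it does not pass over $t$, so its right endpoint lies in $(s,t)$, and $E_t$ holds. Conversely, $E_t$ excludes $D_s$ for all grid points $s\in[0,t)$. The point of the claim is that $E_t$ is determined by the configuration $\zeta$ of points in $(-2m,t)$.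

Let $0\le d<m$, and let $D'$ be the event that there is no $(t,t+d)$--$(t+d,3m)$ edge; $\mathbb P(D')\ge f(d)$. On $D_t$ no edge joins $(-2m,t)$ to $(t+d,3m)$, so $D_t\cap D_{t+d}=D_t\cap D'$. Given $\zeta$, the points in $(t,3m)$ form an independent Poisson process, and both $D_t$ and $D'$ are decreasing events of it. By (P4), $\mathbb P(D_t\cap D_{t+d}\mid\zeta)\ge f(d)\,\mathbb P(D_t\mid\zeta)$. Multiplying by $\mathbf 1_{E_t}$ and taking expectations,
\[
\mathbb P(T=t,\ D_{t+d})\ge f(d)\,\mathbb P(T=t).
\]
Let $X$ be the number of grid points $s\in[0,2m)$ for which $D_s$ holds. Summing over $t$ and over $d=i\epsilon$, $0\le i<m/\epsilon$, and using that $f$ is nonincreasing,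
\[
\mathbb EX\ge\mathbb P(T<\infty)\sum_{0\le i<m/\epsilon}f(i\epsilon)\ge\mathbb P(T<\infty)\,\epsilon^{-1}\int_0^mf .
\]
On the other hand $(s-m,s+m)\subset(-2m,3m)$ for $s\in[0,2m)$, so $\mathbb P(D_s)\le g(m)$ and $\mathbb EX\le2m\,g(m)/\epsilon$. The mesh cancels: $\mathbb P(T<\infty)\le2m\,g(m)/\int_0^mf$ for every $j$.

If $D_t$ holds for some $t\in(0,m)$ that is not the abscissa of a point, then it holds on a neighborhood of $t$, because the window contains finitely many points; hence $T<\infty$ for all large $j$. The grids are nested, so the events $\{T<\infty\}$ increase with $j$, and $\chi(m)\le2m\,g(m)/\int_0^mf$.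

Finally we use $a\ge1$. For $1\le u\le m$ we have $u^{-a}=u^{-1}u^{1-a}\ge u^{-1}m^{1-a}$, so Lemma~\ref{lem:onesided} and Proposition~\ref{prop:exponent} give $\int_0^mf\ge e^{-6\lambda}\int_1^mu^{-a}\,du\ge e^{-6\lambda}m^{1-a}\log m$, while $2m\,g(m)\le2e^{4\lambda}m^{1-a}$.
\end{proof}

For $a<1$ the same ratio $m^{1-a}/\int_1^mu^{-a}\,du$ tends to $1-a>0$ and gives no decay, as it must by Section~\ref{sec:sub}.

\begin{proposition}\label{prop:super}
If $a(\lambda)\ge1$, then $\Gamma_\lambda$ percolates.
\end{proposition}

\begin{proof}
For $k\ge4$ let $B_k$ be the event that there are abscissae $x_-<0<x_+$ of points of $\mathcal P$ with $2^k<x_+-x_-\le2^{k+1}$ and no edge from $[x_-,x_+]$ to its complement. We bound $\mathbb P(B_k)$ by locating a cut near each end, in disjoint windows.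

Let $m=2^{k-3}\ge2$, so that $8m<x_+-x_-\le16m$, and put $V_i=((i-2)m,(i+3)m)$ for $i\in\mathbb Z$. Let $U_i$ be the event that some $t\in(im,(i+1)m)$ that is not the abscissa of a point is a cut in $V_i$. By translation $\mathbb P(U_i)=\chi(m)$, and $U_i$ depends only on the points in $V_i$. Suppose that $B_k$ holds. Then $x_-\in(im,(i+1)m)$ and $x_+\in(i'm,(i'+1)m)$ for some $-16\le i\le-1$ and $0\le i'\le15$.

Take $t\in(im,x_-)$ with no point in $[t,x_-)$. An edge of $\Gamma[V_i]$ over $t$ would have its left endpoint outside $[x_-,x_+]$ and its right endpoint in $V_i\cap[x_-,\infty)\subset[x_-,x_-+3m]\subset[x_-,x_+]$, which $B_k$ excludes. So $U_i$ holds. At the other end take $t\in(x_+,(i'+1)m)$ with no point in $(x_+,t]$. An edge of $\Gamma[V_{i'}]$ over $t$ would have its left endpoint in $V_{i'}\cap(-\infty,x_+]\subset[x_+-3m,x_+]\subset[x_-,x_+]$ and its right endpoint outside. So $U_{i'}$ holds. From $(i'+1)m>x_+>x_-+8m>(i+8)m$ we get $i'\ge i+8$, so $V_i\cap V_{i'}=\emptyset$ and $U_i,U_{i'}$ are independent. There are at most $16^2$ pairs $(i,i')$, and Lemma~\ref{lem:rare}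 with $k-3\ge k/4$ yields
\[
\mathbb P(B_k)\le256\,\chi(2^{k-3})^2\le256\Big(\frac{2e^{10\lambda}}{(k-3)\log2}\Big)^2\le C'k^{-2},\qquad C'=C'(\lambda).
\]

Fix $k_0\ge4$ and suppose that all components are finite. By Lemma~\ref{lem:long} some edge over $0$ has length greater than $2^{k_0}$. Its component is finite with extreme abscissae $x_-<0<x_+$ and $x_+-x_->2^{k_0}$, so by Lemma~\ref{lem:sealed} the event $B_k$ holds for some $k\ge k_0$. Hence $\mathbb P(\text{all components finite})\le\sum_{k\ge k_0}C'k^{-2}$, which tends to $0$ as $k_0\to\infty$.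
\end{proof}

\section{From the half-plane to the disc}\label{sec:transfer}

In this section $\alpha=1$, $\nu>0$ is fixed, $\lambda=\nu/\pi$, and $o(1)$ refers to $N\to\infty$. Note that $e^{-R}=\nu^2/N^2$. We write $d_{TV}$ for total variation distance and recall that two random variables can be coupled so as to be equal with probability $1-d_{TV}$. We use the bound
\begin{equation}\label{eq:BH}
d_{TV}\big(\mathrm{Bin}(n,p),\mathrm{Poi}(np)\big)\le p
\end{equation}
of Barbour and Hall~\cite{BH}.

\subsection{Vertices and edges in the coordinates $(x,h)$}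

In the coordinates \eqref{eq:coords}, $x$ is uniform on $I_N=(-\frac\pi2e^{R/2},\frac\pi2e^{R/2}]$, an interval of length $|I_N|=N/\lambda$. With $r=R-\log h$ we have
\begin{equation}\label{eq:sinh}
\sinh r=\frac{e^R}{2h}\big(1-h^2e^{-2R}\big),\qquad\cosh R-1=\frac{e^R}2\big(1-e^{-R}\big)^2,
\end{equation}
and $|dr|=dh/h$, so $h$ has density $h^{-2}(1-h^2e^{-2R})(1-e^{-R})^{-2}$ on $[1,e^R]$. This density is at most $(1-e^{-R})^{-2}h^{-2}$, so its total variation distance from the density $h^{-2}$ on $[1,\infty)$ is at most $(1-e^{-R})^{-2}-1\le3e^{-R}$ for large $N$. As $Ne^{-R}\to0$, the vertices can be coupled to equal, with probability $1-o(1)$, points $v_1,\dots,v_N$ that are i.i.d.\ with $x$ uniform on $I_N$ and, independently, $h$ of density $h^{-2}$ on $[1,\infty)$.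

Let $|x-x'|_N=\min(|x-x'|,|I_N|-|x-x'|)$ be the distance on the circle of length $|I_N|$; then $e^{-R/2}|x-x'|_N\in[0,\pi/2]$ is half the angle between the two points. Insert \eqref{eq:sinh} and $\cosh R-\cosh(r-r')=\frac{e^R}2\big(1+e^{-2R}-e^{-R}(\frac h{h'}+\frac{h'}h)\big)$ into \eqref{eq:cosine}. For $h,h'<e^R$ we obtain that $\mathrm{dist}\le R$ if and only if
\begin{equation}\label{eq:rule}
\sin^2\big(e^{-R/2}|x-x'|_N\big)\le e^{-R}hh'\,\Phi,\qquad\Phi=\frac{1+e^{-2R}-e^{-R}\big(\frac h{h'}+\frac{h'}h\big)}{(1-h^2e^{-2R})(1-h'^2e^{-2R})}.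
\end{equation}
Let $G$ be the graph on $v_1,\dots,v_N$ in which two points are adjacent if both heights are below $e^R$ and \eqref{eq:rule} holds. It equals $G(N;1,\nu)$ with probability $1-o(1)$, so its largest component, again denoted $\mathcal C_{(1)}$, satisfies $|\mathcal C_{(1)}|/N\to c(1,\nu)$ in probability. We work with $G$ from now on. With probability at least $1-2Ne^{-R}=1-o(1)$ all heights are at most $e^R/2$.

\begin{lemma}\label{lem:edges}
\begin{itemize}
\item[(E1)] If $h,h'\le e^R/2$ and \eqref{eq:rule} holds, then $|x-x'|_N\le\pi\sqrt{hh'}$.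
\item[(E2)] If $e^{-R}(h+h')\le1$ and $|x-x'|_N^2\le hh'(1-e^{-R}(h+h'))$, then \eqref{eq:rule} holds.
\item[(E3)] For fixed $(x,h),(x',h')$ with $|x-x'|\ne\sqrt{hh'}$ and all large $N$, \eqref{eq:rule} holds if and only if $|x-x'|\le\sqrt{hh'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) Since $\frac h{h'}+\frac{h'}h\ge2$, the numerator of $\Phi$ is at most $(1-e^{-R})^2\le1$, and the denominator is at least $(3/4)^2$; so $\Phi\le4$. With $\sin t\ge2t/\pi$ on $[0,\pi/2]$, \eqref{eq:rule} gives $\frac4{\pi^2}|x-x'|_N^2\le4hh'$.

(E2) Since $h,h'\ge1$ we have $h,h'<e^R$ and $\frac h{h'}+\frac{h'}h\le h+h'$. So the numerator of $\Phi$ is at least $1-e^{-R}(h+h')\ge0$, the denominator lies in $(0,1]$, and $\Phi\ge1-e^{-R}(h+h')$. Now use $\sin t\le t$.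

(E3) Multiply \eqref{eq:rule} by $e^R$. The left side tends to $(x-x')^2$ and the right side to $hh'$.
\end{proof}

\subsection{No percolation implies $c(1,\nu)=0$}

This direction is local: the component of a typical vertex of $G$ looks like the component of an extra point in $\Gamma$. Property (E3) handles a bounded window, and the crude bound (E1) rules out edges that leave it.

\begin{proposition}\label{prop:zero}
If $\Gamma_\lambda$ does not percolate, then $c(1,\nu)=0$.
\end{proposition}

\begin{proof}
Let $C(v)$ be the component of $v$ in $G$ and $V_k$ the number of vertices in components of size at least $k$. The $v_i$ are exchangeable, so $\mathbb EV_k=N\,\mathbb P(|C(v_1)|\ge k)$, and by rotation invariance we may place $v_1$ at abscissa $0$. Let $o=(0,h_0)$ with $h_0$ of density $h^{-2}$, independent of $\mathcal P$, and let $C_o$ be the component of $o$ in the graph $\Gamma\cup\{o\}$ defined by the edge rule of $\Gamma$. It is almost surely finite: given $h_0$, the point $o$ has $4\lambda\sqrt{h_0}<\infty$ neighbors on average, and each lies in a finite component of $\Gamma$.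 Let $\eta>0$ and choose successively
\begin{itemize}
\item $M$ such that $C_o$ lies in $(-M,M)$ with probability at least $1-\eta$;
\item $H\ge1$ with $(1+2M\lambda)/H\le\eta$; this bounds the probability that $o$ or some point of $\mathcal P$ in $(-M,M)$ has height above $H$;
\item $k$ such that $\mathcal P$ has at least $k-1$ points in $(-M,M)$ with probability at most $\eta$;
\item $M'>M$ with $(1+2M\lambda)\cdot2\lambda\pi^2H/(M'-M)\le\eta$.
\end{itemize}

\emph{Edges leaving the window.} Let $|x|<M$ and $x'\in I_N$ with $|x'|\ge M'$. Then $|x-x'|\ge|x'|-M$, and $|I_N|-|x-x'|\ge|I_N|-|x'|-M\ge|x'|-M$ because $|x'|\le|I_N|/2$. So $|x-x'|_N\ge|x'|-M$. When all heights are at most $e^R/2$, (E1) shows that an edge of $G$ from a vertex in $(-M,M)$ of height at most $H$ to a vertex with $|x'|\ge M'$ requires $h'\ge(|x'|-M)^2/(\pi^2H)$. Call a pair of distinct vertices \emph{bad} if the first lies in $(-M,M)$ and the second has $|x'|\ge M'$ and $h'$ as required. The vertices other than $v_1$ are i.i.d.\ with abscissae of density $\lambda/N$. Counting separately the pairs whose first vertex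 is $v_1$ and the others, the expected number of bad pairs is at most
\[
\Big(1+(N-2)\frac{2M\lambda}N\Big)(N-1)\frac\lambda N\int_{|x'|\ge M'}\frac{\pi^2H}{(|x'|-M)^2}\,dx'\le(1+2M\lambda)\frac{2\lambda\pi^2H}{M'-M}\le\eta .
\]

\emph{Inside the window.} The number of vertices other than $v_1$ in $(-M',M')$ is $\mathrm{Bin}(N-1,p_N)$ with $p_N=2M'\lambda/N$. By \eqref{eq:BH} it is within $p_N$ of $\mathrm{Poi}((N-1)p_N)$, which is within $p_N$ of $\mathrm{Poi}(2\lambda M')$ since the two differ by an independent $\mathrm{Poi}(p_N)$ summand. Given their number, these vertices are i.i.d.\ with the same law as the points of $\mathcal P$ in the window. So we can couple such that $v_1=o$ and, with probability $1-o(1)$, the other vertices of $G$ in $(-M',M')$ are the points of $\mathcal P$ there. The configuration formed by $o$ and the points of $\mathcal P$ in $(-M',M')$ is almost surely finite and without ties, and its law does not depend on $N$. By (E3) the indicator that the two edge rules disagree on some pair of it tends to $0$ almost surely, hence in mean.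

Off an event of probability $4\eta+o(1)$, then: the graphs induced by $G$ and by $\Gamma\cup\{o\}$ on $(-M',M')$ agree; $C_o$ lies in $(-M,M)$, which contains fewer than $k$ vertices, all of height at most $H$; and no edge of $G$ joins these vertices to the outside of $(-M',M')$. So $C(v_1)=C_o$ has fewer than $k$ vertices, and $\limsup_N\mathbb EV_k/N\le4\eta$. If $c=c(1,\nu)$ were positive, then with probability $1-o(1)$ we would have $|\mathcal C_{(1)}|\ge cN/2\ge k$ and so $V_k\ge cN/2$. This gives $c/2\le4\eta$ for every $\eta>0$, a contradiction.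
\end{proof}

\subsection{Percolation implies $c(1,\nu)>0$}

Percolation provides a positive density of points from which long paths start, but these points have to be joined to one another inside a finite window. We join them by a chain of very high points: by Lemma~\ref{lem:crossing}, a path that escapes from under an edge of the chain is attached to the chain. Such a chain is present only with a small probability, which however does not depend on the size of the window. This suffices, because $|\mathcal C_{(1)}|/N$ converges to a constant.

\begin{lemma}\label{lem:window}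
If $\Gamma_\lambda$ percolates, there are $c_0,\delta,M_0>0$ such that for all $M\ge M_0$, with probability at least $\delta$, the graph $\Gamma[(0,M)]$ has a component with at least $c_0M$ vertices.
\end{lemma}

\begin{proof}
Let $\rho$ be the expected number of points with abscissa in $(0,1)$ that lie in infinite components. By translation invariance the same number serves for every unit interval, so $\rho>0$. Fix $\epsilon\in(0,\frac1{16}]$ with $36\lambda^2\sqrt\epsilon\le\rho/4$. For a point $p$ put $J_p=(x_p-2\epsilon M,x_p+2\epsilon M)$, and let $Y$ be the number of points $p$ with $x_p\in(\frac M4,\frac{3M}4)$ from which a path in $\Gamma[(0,M)]$ leads to a vertex outside $J_p$. The variable $Y$ is increasing.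

\emph{The mean of $Y$.} Let $x_p\in(\frac M4,\frac{3M}4)$. Suppose that $p$ lies in an infinite component and that no edge joins $J_p$ to the complement of $(x_p-\frac M4,x_p+\frac M4)\subset(0,M)$. Since $J_p$ contains finitely many points, some path from $p$ leaves $J_p$; stopped at its first vertex outside $J_p$, it stays in $(0,M)$. So $p$ is counted in $Y$. We subtract the expected number of $p$ for which an edge of the excluded kind exists. By (P3) and translation invariance, distinguishing whether the edge starts at the added point $p$ or not,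
\[
\mathbb EY\ge\frac{\rho M}2-\frac{\lambda M}2\Big[\psi+\int_1^\infty h^{-2}\,\mathbb P\big((0,h)\text{ has a neighbor with }|x|\ge\tfrac M4\big)\,dh\Big],
\]
where $\psi$ is the probability that $\Gamma$ has an edge from $(-2\epsilon M,2\epsilon M)$ to $\{|x|\ge M/4\}$. A neighbor $(x,h')$ of $(0,h)$ has $h'\ge x^2/h$, so by \eqref{eq:above} the expected number of neighbors with $|x|\ge M/4$ is at most $2\lambda\int_{M/4}^\infty hx^{-2}\,dx=8\lambda h/M$. Splitting at $h=M$, the integral in the bracket is at most $\int_1^M8\lambda/(hM)\,dh+\int_M^\infty h^{-2}\,dh=(8\lambda\log M+1)/M$, which tends to $0$ as $M\to\infty$.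

To bound $\psi$, note that some point in $(-2\epsilon M,2\epsilon M)$ has height above $\sqrt\epsilon M$ with probability at most $4\epsilon M\lambda/(\sqrt\epsilon M)=4\lambda\sqrt\epsilon$. Otherwise, as $2\epsilon M\le M/8$, the edge needs a point $(x',h')$ with $|x'|\ge M/4$ and $\sqrt\epsilon M\,h'\ge(|x'|-\frac M8)^2\ge x'^2/4$. The expected number of such points is at most $2\lambda\int_{M/4}^\infty4\sqrt\epsilon Mx^{-2}\,dx=32\lambda\sqrt\epsilon$. Hence $\lambda\psi\le36\lambda^2\sqrt\epsilon\le\rho/4$, and $\mathbb EY\ge\frac{\rho M}2-\frac{\rho M}8-\frac\lambda2(8\lambda\log M+1)\ge\frac{\rho M}4$ for $M\ge M_0$, where $M_0\ge1$ is large enough.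

\emph{Hubs.} Let $n=\lceil1/\epsilon\rceil\ge16$ and split $(0,M)$ into $n$ intervals of length $M/n\le\epsilon M$. Let $\mathcal H$ be the increasing event that each of them contains a point of height at least $M$; then $\mathbb P(\mathcal H)=(1-e^{-\lambda/n})^n=:\pi_0>0$ does not depend on $M$. On $\mathcal H$ choose one such point, a \emph{hub}, in each interval. Hubs are pairwise adjacent, since their distance is less than $M\le\sqrt{hh'}$. Let $p$ be counted in $Y$. As $M/n\le M/16$, the interval containing $x_p$ is neither the first nor the last; let $q_-,q_+$ be the hubs of the intervals immediately to its left and right. Then $x_{q_-}<x_p<x_{q_+}$, and both hubs are within $2M/n\le2\epsilon M$ of $x_p$, so $[x_{q_-},x_{q_+}]\subset J_p$. The path from $p$ to the outside of $J_p$ either visits $q_-$ or $q_+$, or has an edge from $(x_{q_-},x_{q_+})$ to the complement of $[x_{q_-},x_{q_+}]$. In the second case this edge and the edge $q_-q_+$ are in the position of Lemma~\ref{lem:crossing}. In both cases $p$ lies in the component of the hubs in $\Gamma[(0,M)]$. So on $\mathcal H$ this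 component has at least $Y$ vertices.

\emph{Conclusion.} Let $c_0=\rho\pi_0/8$. By (P4), $\mathbb E[Y\mathbf 1_{\mathcal H}]\ge\pi_0\rho M/4=2c_0M$, and the part of this expectation on $\{Y<c_0M\}$ is at most $c_0M$. Also $Y\le Z$, the number of points in $(0,M)$, and $\mathbb EZ^2=\lambda^2M^2+\lambda M\le(\lambda^2+\lambda)M^2$. By the Cauchy--Schwarz inequality,
\[
c_0M\le\mathbb E\big[Y;\,\mathcal H\cap\{Y\ge c_0M\}\big]\le\sqrt{\lambda^2+\lambda}\;M\;\mathbb P\big(\mathcal H\cap\{Y\ge c_0M\}\big)^{1/2}.
\]
Take $\delta=c_0^2/(\lambda^2+\lambda)$.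
\end{proof}

\begin{proposition}\label{prop:positive}
If $\Gamma_\lambda$ percolates, then $c(1,\nu)>0$.
\end{proposition}

\begin{proof}
The window now has to carry a positive fraction of the vertices of $G$, so the error in the Poisson approximation does not vanish; we make it smaller than $\delta$. Let $\kappa=\min(\frac14,\frac\delta2)$ and $M=\kappa|I_N|=\kappa N/\lambda$. The number of vertices of $G$ in the arc $(0,M)\subset I_N$ is $\mathrm{Bin}(N,\kappa)$, which by \eqref{eq:BH} is within $\kappa$ of $\mathrm{Poi}(\kappa N)=\mathrm{Poi}(\lambda M)$. Given their number the vertices have the law of the points of $\mathcal P$, so we can couple such that, with probability at least $1-\kappa$, the vertices of $G$ in the arc are exactly the points of $\mathcal P$ in $(0,M)$.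

It remains to see that edges of $\Gamma[(0,M)]$ are edges of $G$. Let $H_N=N\log N$. Some point of $\mathcal P$ in $(0,M)$ has height above $H_N$ with probability at most $\lambda M/H_N=\kappa/\log N\to0$. Since $2e^{-R}H_N\to0$, (E2) applies to heights at most $H_N$, and inside the arc $|x-x'|_N=|x-x'|$ because $M\le|I_N|/4$. Put $s=e^{-R}(h+h')\le1$. As $\sqrt{1-s}\ge1-s$, an edge of $\Gamma[(0,M)]$ between points of height at most $H_N$ can fail \eqref{eq:rule} only if $(1-s)\sqrt{hh'}\le|x-x'|\le\sqrt{hh'}$. For given $x,h,h'$ this confines $x'$ to a set of measure $2s\sqrt{hh'}$. By (P3) the expected number of such unordered pairs in $\mathcal P$ is at most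
\begin{align*}
\frac{\lambda^2M}2\int_1^{H_N}\!\!\int_1^{H_N}2e^{-R}(h+h')\sqrt{hh'}\,\frac{dh\,dh'}{h^2h'^2}
&=2\lambda^2Me^{-R}\int_1^{H_N}\frac{dh}{h^{1/2}}\int_1^{H_N}\frac{dh'}{h'^{3/2}}\\
&\le8\lambda^2Me^{-R}\sqrt{H_N},
\end{align*}
which is of order $N^{-1/2}\sqrt{\log N}$ and tends to $0$. With Lemma~\ref{lem:window}, $\mathbb P(|\mathcal C_{(1)}|\ge c_0\kappa N/\lambda)\ge\delta-\kappa-o(1)\ge\frac\delta2-o(1)$. Since $|\mathcal C_{(1)}|/N\to c(1,\nu)$ in probability, $c(1,\nu)\ge c_0\kappa/\lambda>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]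
The first statement is Proposition~\ref{prop:exponent}. Propositions~\ref{prop:zero} and~\ref{prop:positive} give the first equivalence, and Propositions~\ref{prop:sub} and~\ref{prop:super} give the second. As $a$ is continuous, $\{\nu:c(1,\nu)>0\}=\{\nu:a(\nu/\pi)\ge1\}$ is closed in $(0,\infty)$. By (iii) it contains $(\nu_c,\infty)$ with $0<\nu_c<\infty$, so it contains $\nu_c$.
\end{proof}

\section{The critical value}\label{sec:value}

\begin{lemma}\label{lem:strict}
The function $a$ is strictly increasing.
\end{lemma}

\begin{proof}
Realize $\mathcal P_{\lambda_1+\lambda_2}$ as the union of independent copies of $\mathcal P_{\lambda_1}$ and $\mathcal P_{\lambda_2}$. A cut for the union is a cut for each, so $g_{\lambda_1+\lambda_2}\le g_{\lambda_1}g_{\lambda_2}$, and Proposition~\ref{prop:exponent} with $L\to\infty$ gives $a(\lambda_1+\lambda_2)\ge a(\lambda_1)+a(\lambda_2)$. By Lemma~\ref{lem:long}, $e^{-4\lambda}2^{-na(\lambda)}\le(1-\beta)^n$ for all $n$, so $a(\lambda)\ge-\log_2(1-\beta)>0$.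
\end{proof}

It remains to prove that $a(\sqrt2)=1$. We condition on the points to the left of $0$. Given them, a cut at $0$ is the event that a Poisson process avoids a region, and the boundary of this region turns out to be a Markov process for which an explicit martingale can be found.

\subsection{Left points as lines}

Map a \emph{left point} $(x,h)\in\mathcal P$, $x<0$, to $(b,w)=(|x|h^{-1/2},h^{-1/2})$. With $h=w^{-2}$ and $|x|=b/w$ we have $h^{-2}|dh|=2w\,dw$ and $d|x|=db/w$, so by (P2) the image is a Poisson process $\Lambda$ with intensity $2\lambda\,db\,dw$ on $[0,\infty)\times(0,1]$. Dividing $|x|+v\le\sqrt{hk}$ by $\sqrt h$ shows that the left point is adjacent to a point $(v,k)$ with abscissa $v>0$ and height $k$ if and only if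
\[
b+wv\le\sqrt k .
\]
So each left point is a line $v\mapsto b+wv$, and $(v,k)$ has a left neighbor exactly when $\sqrt k\ge\ell(v)$, where
\[
\ell(v)=\min_{(b,w)\in\Lambda}(b+wv),\qquad v\ge0,
\]
is the lower envelope of the lines; see Figure~\ref{fig:envelope}. Only finitely many lines have $b$ below a given bound, so the minimum is attained and $\ell$ is concave and piecewise linear, with $\ell(0)>0$ and slopes in $(0,1]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (0,0)--(6.4,0) node[right]{$v$};
\draw[->] (0,0)--(0,4.4) node[above]{$\sqrt{k}$};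
\draw[gray] (0,0.5)--(3.7,4.2);
\draw[gray] (0,1.2)--(6,4.2);
\draw[gray] (0,1.6)--(3.71,4.2);
\draw[gray] (0,2.2)--(6,3.4);
\draw[very thick] (0,0.5)--(1.4,1.9)--(3.333,2.867)--(6,3.4) node[right]{$\ell$};
\draw[dotted] (1.4,1.9)--(1.4,0) node[below]{$\tau_1$};
\draw[dotted] (3.333,2.867)--(3.333,0) node[below]{$\tau_2$};
\fill (4.6,3.9) circle (2pt);
\draw (2.5,1.2) circle (2pt);
\draw (5,2.2) circle (2pt);
\end{tikzpicture}
\caption{Each point of $\Gamma$ to the left of $0$ is a line $v\mapsto b+wv$ (gray). A point to the right of $0$ with abscissa $v$ and height $k$, drawn at $(v,\sqrt k)$, has a neighbor on the left exactly when it lies above the lower envelope $\ell$ (thick): the filled point has one, the hollow points have none. The slope of $\ell$ drops at the times $\tau_1<\tau_2<\cdots$.}\label{fig:envelope}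
\end{figure}

The cutoff $k\ge1$ on the right spoils the formulas, so we remove it. Let $\mathcal P^+$ be a Poisson process with intensity $\lambda k^{-2}\,dv\,dk$ on $(0,\infty)^2$, independent of $\Lambda$, whose restriction to $k\ge1$ is the part of $\mathcal P$ to the right of $0$, and apply the edge rule to all its points. Let $\mathcal N_L$ be the event that no left point is joined to a point of $\mathcal P^+$ with $v<L$. The region $\{v<L,\ k\ge\ell(v)^2\}$ has measure
\[
A_L=\lambda\int_0^L\ell(v)^{-2}\,dv,\qquad\text{so}\qquad\mathbb P(\mathcal N_L\mid\Lambda)=e^{-A_L},\qquad q(L):=\mathbb P(\mathcal N_L)=\mathbb E\,e^{-A_L}.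
\]
Adding points to $\Lambda$ lowers $\ell$, so $e^{-A_L}$ is a decreasing function of $\Lambda$. The next lemma compares $q$ with $g$ and controls the tail of $\ell(L)$ under the weight $e^{-A_L}$.

\begin{lemma}\label{lem:q}
For $L\ge1$, $e^{-4\lambda}g(L)\le q(L)\le g(L)$. For $L,y>0$,
\[
\mathbb E\big[e^{-A_L};\ell(L)>y\big]\le\begin{cases}g(L)\,e^{-\lambda y^2/(2L)},&y\le2L,\\ g(L)\,e^{-\lambda y},&y>2L.\end{cases}
\]
Moreover $\mathbb P(\ell(L)\ge y)=e^{-\lambda y^2/L}$ for $0<y\le L$.
\end{lemma}

\begin{proof}
On $\mathcal N_L$ the origin is a cut in $(-L,L)$, so $q\le g$. If $\Lambda$ has no point with $b\le1$, an event of probability $e^{-2\lambda}$, then $\ell>1$ and no point of $\mathcal P^+$ with $k<1$ has a left neighbor. If in addition $0$ is a cut in $(-\infty,L)$ for $\Gamma$, an event of probability $f(L)$ by reflection, then $\mathcal N_L$ holds. Both events are decreasing in $\mathcal P$, so (P4) and Lemma~\ref{lem:onesided} give $q(L)\ge e^{-2\lambda}f(L)\ge e^{-4\lambda}g(L)$.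

The expectation in the display equals $\mathbb P(\mathcal N_L\cap\{\ell(L)>y\})$. This event implies that $0$ is a cut in $(-L,L)$ and that $\Lambda$ has no point with $wL<b\le y-wL$. Since $b>wL$ means $|x|>L$, these two events are independent. The region $\{wL<b\le y-wL,\ 0<w\le1\}$ has area $\int_0^{y/2L}(y-2wL)\,dw=y^2/(4L)$ if $y\le2L$, and area $\int_0^1(y-2wL)\,dw=y-L\ge y/2$ if $y>2L$; multiply by the intensity $2\lambda$. Finally, $\ell(L)\ge y$ means that the triangle $\{b+wL<y\}$, of area $y^2/(2L)$ when $y\le L$, is empty.
\end{proof}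

\subsection{The envelope as a Markov process}

We read $v$ as time. Let $w(v)$ be the right derivative of $\ell$ at $v$; it is the slope of a line that attains the minimum at $v$. Let $0=\tau_0<\tau_1<\cdots$ be the times at which the slope changes, $w_n$ the slope on $[\tau_n,\tau_{n+1})$, and $\mathcal F_n$ the $\sigma$-field generated by $\ell(0),w_0,\tau_1,w_1,\dots,\tau_n,w_n$. We use one more standard fact: for a Poisson process on $(0,\infty)\times(0,1]$ with intensity $d\sigma\,\mu(dw)$ and $\mu$ of finite total mass $|\mu|>0$, the smallest $\sigma$-coordinate $\sigma_1$ is exponential with rate $|\mu|$, the $w$-coordinate of that point is independent of $\sigma_1$ with law $\mu/|\mu|$, and given both the remaining points form a Poisson process with the same intensity on $\{\sigma>\sigma_1\}$.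

\begin{lemma}\label{lem:markov}
The variable $\ell(0)$ is exponential with rate $2\lambda$. Given $\mathcal F_n$, the time $\tau_{n+1}-\tau_n$ is exponential with rate $\lambda w_n^2\le\lambda$ and, independently, $w_{n+1}$ has density $2(w_n-w')/w_n^2$ on $(0,w_n)$. In particular $\tau_n\to\infty$ almost surely.
\end{lemma}

\begin{proof}
We show by induction that, given $\mathcal F_n$, the points of $\Lambda$ of slope less than $w_n$ form a Poisson process of intensity $2\lambda$ on
\[
\Omega_n=\{(b',w'):0<w'<w_n,\ b'+w'\tau_n>\ell(\tau_n)\}.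
\]
For $n=0$ apply the fact above with $\sigma=b$: $\ell(0)=\min b$ has rate $2\lambda$, $w_0$ is uniform on $(0,1)$, and the other points form a Poisson process on $\{b>\ell(0)\}$.

Assume the claim for $n$ and write $(v,y,w)=(\tau_n,\ell(\tau_n),w_n)$. The \emph{current line} is $s\mapsto y+w(s-v)$. Every line of $\Lambda$ is at least $y$ at time $v$, so lines of slope at least $w$ never go below the current line after time $v$. A line $(b',w')\in\Omega_n$ meets the current line after time $\sigma=(b'+w'v-y)/(w-w')>0$, lies above it before and below it afterwards. As $db'=(w-w')\,d\sigma$, the pairs $(\sigma,w')$ form a Poisson process with intensity $2\lambda(w-w')\,d\sigma\,dw'$ on $(0,\infty)\times(0,w)$. The slope of $\ell$ next changes at the smallest $\sigma$, to the slope of the corresponding line. Since $\int_0^w2\lambda(w-w')\,dw'=\lambda w^2$, the fact above gives the stated law of $(\tau_{n+1}-\tau_n,w_{n+1})$, and given these the remaining points form a Poisson process on $\{\sigma>\tau_{n+1}-\tau_n\}$. The last condition says that the line lies above the current line at time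 $\tau_{n+1}$, that is, above $\ell(\tau_{n+1})$. Restricting to slopes less than $w_{n+1}$ gives the claim for $n+1$. The holding times are bounded below in law, conditionally on the past, by exponentials of rate $\lambda$, so their sum diverges.
\end{proof}

\begin{lemma}[Compensation formula]\label{lem:comp}
Let $Q(s,w')\ge0$ be a random function such that, for $\tau_n<s\le\tau_{n+1}$, $Q(s,w')=Q_n(s,w')$ is a measurable function of $s$, $w'$ and the variables generating $\mathcal F_n$. Then for $L>0$
\[
\mathbb E\sum_{n\ge1:\ \tau_n\le L}Q(\tau_n,w_n)=\mathbb E\int_0^L\int_0^{w(s)}Q(s,w')\,2\lambda\,(w(s)-w')\,dw'\,ds .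
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:markov}, given $\mathcal F_n$ the pair $(\tau_{n+1},w_{n+1})$ has density $e^{-\lambda w_n^2(s-\tau_n)}\,2\lambda(w_n-w')$ on $(\tau_n,\infty)\times(0,w_n)$. Hence
\[
\mathbb E\big[Q(\tau_{n+1},w_{n+1});\tau_{n+1}\le L\mid\mathcal F_n\big]=\int_{\tau_n\wedge L}^Le^{-\lambda w_n^2(s-\tau_n)}\int_0^{w_n}Q_n(s,w')\,2\lambda(w_n-w')\,dw'\,ds .
\]
For $s\ge\tau_n$ the exponential equals $\mathbb P(\tau_{n+1}>s\mid\mathcal F_n)$, so the right side is the conditional expectation of the double integral in the statement restricted to $s\in(\tau_n\wedge L,\tau_{n+1}\wedge L)$. Take expectations and sum over $n\ge0$; these time intervals exhaust $(0,L)$ because $\tau_n\to\infty$.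
\end{proof}

\subsection{A harmonic function}

The state $(w,y)=(w(s),\ell(s))$ moves with $\dot y=w$, jumps from $w$ to $w'$ at rate $2\lambda(w-w')\,dw'$, and the weight $e^{-A_s}$ decays at rate $\lambda y^{-2}$. The operator that governs $\mathbb E[e^{-A_s}F(w(s),\ell(s))]$ is therefore
\[
\mathcal LF(w,y)=wF_y+2\lambda\int_0^w(w-w')\big[F(w',y)-F(w,y)\big]\,dw'-\lambda y^{-2}F ,
\]
and if $\mathcal LF=0$ this expectation is constant in $s$. Which $F$ should one try? By Lemma~\ref{lem:q}, $\ell(L)$ is of order $\sqrt L$, so its slope should be of order $1/\sqrt L$ and $\xi=wy$ of order one. A positive solution of the form $F=y^2\phi(wy)$ would then give that $L\,q(L)$ is of order one, which is the statement $a=1$.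

To remove the integral write $\phi=\Psi''$ with $\Psi(0^+)=\Psi'(0^+)=0$. Then $F=\partial_w^2[\Psi(wy)]$, and integrating twice gives $\int_0^w(w-w')F(w',y)\,dw'=\Psi(wy)$. Further, $wF_y=2\xi\phi+\xi^2\phi'$, $2\lambda\int_0^w(w-w')\,dw'\,F(w,y)=\lambda w^2F=\lambda\xi^2\phi$, and $\lambda y^{-2}F=\lambda\phi$. So $\mathcal LF$ depends on $\xi$ only, and for the homogeneity $y^2$ it is an exact derivative:
\begin{equation}\label{eq:exact}
\mathcal LF=\xi^2\Psi'''+2\xi\Psi''+2\lambda\Psi-\lambda\xi^2\Psi''-\lambda\Psi''=\frac d{d\xi}\Big[\xi^2\Psi''-\lambda(1+\xi^2)\Psi'+2\lambda\xi\Psi\Big],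
\end{equation}
because $(\xi^2\Psi'')'=\xi^2\Psi'''+2\xi\Psi''$ and $(\xi^2\Psi'-2\xi\Psi)'=\xi^2\Psi''-2\Psi$. We want the bracket to vanish. The terms $\xi^2\Psi''-\lambda\Psi'$, which should dominate for small $\xi$, cancel for $\Psi'=e^{-\lambda/\xi}$; the terms $-\lambda\xi^2\Psi'+2\lambda\xi\Psi$, which should dominate for large $\xi$, cancel for $\Psi=\xi^2$. This suggests
\[
\Psi(\xi)=\xi^2e^{-\lambda/\xi},\qquad\Psi'(\xi)=(2\xi+\lambda)e^{-\lambda/\xi},\qquad\phi(\xi)=\Psi''(\xi)=\Big(2+\frac{2\lambda}\xi+\frac{\lambda^2}{\xi^2}\Big)e^{-\lambda/\xi},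
\]
for which $\Psi(0^+)=\Psi'(0^+)=0$.

\begin{lemma}\label{lem:harmonic}
Let $F(w,y)=y^2\phi(wy)$ for $0<w\le1$, $y>0$, with $\phi$ as above. Then $\phi$ is increasing, $0<\phi\le2$, $0\le wF_y\le4y+4\lambda$, and
\[
\mathcal LF=(2-\lambda^2)\,(2wy+\lambda)\,e^{-\lambda/(wy)} .
\]
\end{lemma}

\begin{proof}
Put $u=\lambda/\xi$. Then $\phi=(2+2u+u^2)e^{-u}$ has $u$-derivative $-u^2e^{-u}$ and value $2$ at $u=0$; so $\phi$ is increasing in $\xi$, $0<\phi\le2$, and $\xi^2\phi'(\xi)=\lambda u^2e^{-u}$. Hence $wF_y=2\xi\phi+\xi^2\phi'=[4\xi+\lambda(4+2u+u^2)]e^{-u}$, which is nonnegative and at most $4\xi+2\lambda\phi\le4y+4\lambda$. The bracket in \eqref{eq:exact} equals $e^{-\lambda/\xi}$ times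
\[
(2\xi^2+2\lambda\xi+\lambda^2)-(2\lambda\xi+\lambda^2+2\lambda\xi^3+\lambda^2\xi^2)+2\lambda\xi^3=(2-\lambda^2)\xi^2 .
\]
So the bracket is $(2-\lambda^2)\Psi$, and $\mathcal LF=(2-\lambda^2)\Psi'(wy)$.
\end{proof}

The function $F$ is harmonic exactly when $\lambda=\sqrt2$.

\begin{lemma}\label{lem:conserved}
Let $\lambda=\sqrt2$ and $C_0=\mathbb EF(w_0,\ell(0))$. Then $0<C_0<\infty$, and $\mathbb E[e^{-A_L}F(w(L),\ell(L))]=C_0$ for all $L>0$.
\end{lemma}

\begin{proof}
We have $0<F(w_0,\ell(0))\le2\ell(0)^2$ with $\ell(0)$ exponential, so $0<C_0<\infty$. There are finitely many jumps in $[0,L]$, the functions $\ell$ and $A$ are continuous, and between jumps $\ell'=w$ and $\frac d{ds}A_s=\lambda\ell(s)^{-2}$. Hence, pathwise,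
\begin{align*}
e^{-A_L}F(w(L),\ell(L))-F(w_0,\ell(0))&=\int_0^Le^{-A_s}\big[wF_y-\lambda y^{-2}F\big](w(s),\ell(s))\,ds\\
&\quad+\sum_{n\ge1:\ \tau_n\le L}e^{-A_{\tau_n}}\big[F(w_n,\ell(\tau_n))-F(w_{n-1},\ell(\tau_n))\big].
\end{align*}
On $(\tau_n,\tau_{n+1}]$ the quantities $\ell(s)=\ell(\tau_n)+w_n(s-\tau_n)$, $A_s$ and $w(s-)=w_n$ are functions of $s$ and the variables generating $\mathcal F_n$. So Lemma~\ref{lem:comp} applies to $Q(s,w')=e^{-A_s}F(w',\ell(s))$ and to $Q(s,w')=e^{-A_s}F(w(s-),\ell(s))$. Both are at most $2(\ell(0)+s)^2$, because $\ell(s)\le\ell(0)+s$, and $\int_0^{w}2\lambda(w-w')\,dw'\le\lambda$; so both expectations are finite and may be subtracted. The drift terms are integrable since $0\le wF_y\le4\ell(0)+4s+4\lambda$ and $0\le\lambda y^{-2}F\le2\lambda$. As $w(s-)=w(s)$ for almost every $s$, the expectation of the right side is $\mathbb E\int_0^Le^{-A_s}\mathcal LF(w(s),\ell(s))\,ds$, which is $0$ by Lemma~\ref{lem:harmonic}.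
\end{proof}

\subsection{The exponent at $\lambda=\sqrt2$}

To read off $g(L)$ from the conserved quantity we must show that, under the weight $e^{-A_L}$, the value of $F$ is of order $L$. The upper bound on $F$ needs only the tail of $\ell(L)$; the lower bound also needs that $w(L)\ell(L)$ is not small, since $\phi(0^+)=0$.

\begin{proposition}\label{prop:one}
$a(\sqrt2)=1$.
\end{proposition}

\begin{proof}
Let $\lambda=\sqrt2$.

\emph{Lower bound on $g$.} By Lemma~\ref{lem:conserved}, $F\le2y^2$, the identity $\ell(L)^2=\int_0^\infty2y\,\mathbf 1_{\{\ell(L)>y\}}\,dy$ and Lemma~\ref{lem:q}, for $L\ge1$,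
\[
C_0\le2g(L)\Big[\int_0^\infty2ye^{-\lambda y^2/(2L)}\,dy+\int_0^\infty2ye^{-\lambda y}\,dy\Big]=2g(L)\Big[\frac{2L}\lambda+\frac2{\lambda^2}\Big]\le5L\,g(L).
\]
So $e^{4\lambda}L^{-a}\ge g(L)\ge C_0/(5L)$ for all $L\ge1$, and $a(\sqrt2)\le1$.

\emph{Upper bound on $g$.} Choose $K\ge1$ with $e^{4\lambda-\lambda K^2/2}\le\frac14e^{-2\lambda}$ and $\varepsilon\in(0,1)$ with $1-e^{-\lambda\varepsilon^2}\le\frac14e^{-2\lambda}$. Let $L\ge K^2$, and let $\mathcal E$ be the decreasing event that $\Lambda$ has no point with $w\le1/(K\sqrt L)$ and $b\le K\sqrt L$. This rectangle has area $1$, so $\mathbb P(\mathcal E)=e^{-2\lambda}$. Then: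
\begin{itemize}
\item $\mathbb E[e^{-A_L};\mathcal E]\ge e^{-2\lambda}q(L)$, by (P4);
\item $\mathbb E[e^{-A_L};\ell(L)>K\sqrt L]\le g(L)e^{-\lambda K^2/2}\le e^{4\lambda-\lambda K^2/2}q(L)\le\frac14e^{-2\lambda}q(L)$, by Lemma~\ref{lem:q}, since $K\sqrt L\le L\le2L$;
\item $\mathbb E[e^{-A_L};\ell(L)<\varepsilon\sqrt L]\le q(L)\,(1-e^{-\lambda\varepsilon^2})\le\frac14e^{-2\lambda}q(L)$, by (P4), since $\{\ell(L)<\varepsilon\sqrt L\}$ is increasing, and by the last part of Lemma~\ref{lem:q}.
\end{itemize}
Let $\mathcal E'=\mathcal E\cap\{\varepsilon\sqrt L\le\ell(L)\le K\sqrt L\}$. Subtracting the last two bounds from the first, $\mathbb E[e^{-A_L};\mathcal E']\ge\frac12e^{-2\lambda}q(L)$. On $\mathcal E'$ let $(b,w)\in\Lambda$ be the line with slope $w=w(L)$ that attains the minimum at time $L$. It has $b\le\ell(L)\le K\sqrt L$, so $\mathcal E$ forces $w(L)>1/(K\sqrt L)$. Hence $w(L)\ell(L)\ge\varepsilon/K$, and since $\phi$ is increasing, $F(w(L),\ell(L))\ge\varepsilon^2L\,\phi(\varepsilon/K)$. Lemma~\ref{lem:conserved} gives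
\[
C_0\ge\tfrac12e^{-2\lambda}\varepsilon^2\phi(\varepsilon/K)\,L\,q(L).
\]
So $e^{-4\lambda}L^{-a}\le g(L)\le e^{4\lambda}q(L)\le C/L$ for all $L\ge K^2$, with $C$ independent of $L$, and $a(\sqrt2)\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:value}]
By Lemma~\ref{lem:strict} and Proposition~\ref{prop:one}, $a$ is strictly increasing and $a(\lambda)\ge1$ if and only if $\lambda\ge\sqrt2$. Theorem~\ref{thm:main} gives $c(1,\nu)>0\iff\nu\ge\sqrt2\,\pi$, so $\nu_c=\sqrt2\,\pi$. Since $c(1,\nu)=0$ for $\nu<\nu_c$ and $c(1,\nu_c)>0$, the function $c$ is discontinuous at $(1,\nu_c)$. By (v) it is discontinuous at every point of $\{1\}\times(\nu_c,\infty)$ and continuous off $\{1\}\times[\nu_c,\infty)$.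
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Barbour and Hall, Math. Proc. Camb. Phil. Soc. 95 (1984).

\bibitem{FM}
Nikolaos Fountoulakis and Tobias M\"uller, \emph{Law of large numbers for the largest component in a hyperbolic model of complex networks}, arXiv:1604.02118 (2016).

\bibitem{LP}
Last and Penrose, \emph{Lectures on the Poisson Process}.

\end{thebibliography}
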